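# Unimodular rows of length $d+1$ over graded domains of dimension $d$

All rings are commutative, Noetherian, with identity. Auxiliary rings built from them, such as $C_s$ or $B[T,Z]$, are again Noetherian.

## 1. A row of length three over $k[s,X^2,X^3]$

Let $k$ be a field and let $R=k[s,X^2,X^3]\subset k[s,X]$. Write $a=X^2$ and $b=X^3$, so $b^2=a^3$. Give $s$ degree $0$ and $X$ degree $1$. Then $R$ is a graded domain of dimension $2$ whose degree-$0$ part is $k[s]$. It is not regular, because it is not normal: $X=b/a$ lies in its fraction field and is integral over it.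

Consider the row
$$v=(s^2,\; b,\; 1-s-a).$$
Its entries generate the unit ideal: a prime containing $s^2$ and $b$ contains $s$, contains $a$ (since $a^3=b^2$), and so cannot contain $1-s-a$. We try to carry $v$ to $(1,0,0)$ by adding multiples of entries to other entries.

First add $(1+s-a)$ times the third entry to the first. Since $(1-a-s)(1-a+s)=(1-a)^2-s^2$, the row becomes
$$\bigl((1-a)^2,\; b,\; 1-s-a\bigr).$$
Now the first two entries alone generate $R$. Indeed $(1-a)(1+a+a^2)=1-a^3=1-b^2$, so $(1-a)^2(1+a+a^2)^2=(1-b^2)^2$, and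
$$(1+a+a^2)^2\cdot(1-a)^2+(2b-b^3)\cdot b=1 .$$
Add $(s+a)$ times this combination of the first two entries to the third. The third entry becomes $1$. Subtract multiples of it from the others to reach $(0,0,1)$; add the third entry to the first and subtract the first from the third to reach $(1,0,0)$.

Something helped us. The entry $b$ is like a monic polynomial: over $k[s]$ the ring $R$ has basis $1,X^2,X^3,X^4,\dots$, the ideal $bR$ is spanned by $X^3,X^5,X^6,X^7,\dots$, and so $R/bR$ is a finite $k[s]$-module with basis $1,a,a^2$. Modulo $b$ we were working over a very small ring. A general row has no such entry.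

So we ask: can *every* row of length $3$ over this $R$ whose entries generate $R$ be carried to $(1,0,0)$ by such operations? More generally, what happens for rows of length $d+1$ over a graded domain of dimension $d$ that may be singular?

## 2. Rows up to elementary operations, homotopies, and two theorems

**Definition (unimodular rows, elementary group).** For a ring $A$ and $n\ge1$, $\mathrm{Um}_n(A)$ is the set of rows $(a_1,\dots,a_n)\in A^n$ with $\langle a_1,\dots,a_n\rangle=A$. For $i\ne j$ and $b\in A$ let $e_{ij}(b)$ be the identity matrix with an extra entry $b$ in position $(i,j)$. The group $\mathrm{E}_n(A)\subset \mathrm{GL}_n(A)$ is generated by all $e_{ij}(b)$. Put $e_1=(1,0,\dots,0)$.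

Matrices act on rows from the right; $v\mapsto v\,e_{ij}(b)$ adds $b$ times the $i$-th entry to the $j$-th entry. Adding to one entry any combination of the *other* entries is therefore an elementary operation. For $n\ge2$, a row with an entry equal to $1$ lies in $e_1\mathrm{E}_n(A)$: clear the other entries, then move the $1$ to the first place as in Section 1. So Section 1 shows $(s^2,b,1-s-a)\in e_1\mathrm{E}_3(R)$.

**Definition (homotopy to the identity).** $\mathrm{H}_n(A)$ is the set of $\alpha\in \mathrm{GL}_n(A)$ for which there is $\beta(T)\in\mathrm{GL}_n(A[T])$ with $\beta(0)=\mathrm{Id}$ and $\beta(1)=\alpha$.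

We have $\mathrm{E}_n(A)\subset \mathrm{H}_n(A)$: in a product of matrices $e_{ij}(b)$ replace every $b$ by $bT$. The inclusion can be strict. Over $A=k[\epsilon]/(\epsilon^2)$ the matrix $\mathrm{diag}(1+\epsilon T,1,\dots,1)$ is invertible, equals $\mathrm{Id}$ at $T=0$, and at $T=1$ has determinant $1+\epsilon\neq1$, so the matrix at $T=1$ is in $\mathrm{H}_n(A)$ but not in $\mathrm{E}_n(A)$.

**Graded rings.** For a graded ring $R=\bigoplus_{i\ge0}R_i$ put $R_+=\bigoplus_{i\ge1}R_i$. If $R$ is Noetherian, then $R_0$ is Noetherian, $R$ is a finitely generated $R_0$-algebra, each $R_i$ is a finitely generated $R_0$-module, and the minimal primes of $R$ are homogeneous (Bruns–Herzog, *Cohen–Macaulay Rings*, §1.5).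

**Known result.** Let $R$ be a Noetherian graded domain with $R_+\ne0$, of dimension $d\ge2$, with $\dim R_0\ge1$. Then $\mathrm{Um}_{d+1}(R)=e_1\mathrm{H}_{d+1}(R)$. Furthermore, if $A$ is a regular ring of essentially finite type over a field, then $\mathrm{H}_{n+1}(A)=\mathrm{E}_{n+1}(A)$ for all $n\ge2$. Hence, if in addition $R$ is regular and of essentially finite type over a field, then $\mathrm{Um}_{d+1}(R)=e_1\mathrm{E}_{d+1}(R)$.

The problem, from Sourjya Banerjee, "Stability theorems for positively graded domains and a question of Lindel", arXiv:2306.12778 (2023), is whether regularity is needed for the last conclusion. The obvious plan is to write $v=e_1\alpha$ with $\alpha\in\mathrm{H}_{d+1}(R)$ and then make $\alpha$ elementary. It stops exactly at the second move: regularity was what gave $\mathrm{H}=\mathrm{E}$, and the example over $k[\epsilon]/(\epsilon^2)$ (not a domain, so it decides nothing about our $R$) shows that $\mathrm{H}=\mathrm{E}$ is not a formal fact. We shall leave $\mathrm{H}_n$ aside and work with the row itself. The answer is that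 regularity is not needed, and neither is "essentially of finite type over a field".

**Theorem 1.** Let $R=\bigoplus_{i\ge0}R_i$ be a commutative Noetherian graded domain with $R_+\ne0$, $\dim R=d\ge2$ and $\dim R_0\ge1$. Then $\mathrm{Um}_{d+1}(R)=e_1\mathrm{E}_{d+1}(R)$.

For a maximal ideal $\mathfrak m\subset R_0$ put $R_{\mathfrak m}=(R_0\setminus\mathfrak m)^{-1}R$. We invert only elements of degree $0$, so $R_{\mathfrak m}$ is graded with degree-$0$ part the local ring $(R_0)_{\mathfrak m}$. In Section 1, with $\mathfrak m=(s)$, this is $k[s]_{(s)}[X^2,X^3]$. Theorem 1 follows from a statement with no domain hypothesis.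

**Theorem 2.** Let $R=\bigoplus_{i\ge0}R_i$ be a Noetherian graded ring and $n\ge3$. Assume that for every maximal ideal $\mathfrak m$ of $R_0$
$$n\ge\dim R_{\mathfrak m}+1\quad\text{and}\quad n\ge\dim(R/\mathfrak mR)+2. \tag{1}$$
Then every $v\in\mathrm{Um}_n(R)$ satisfies $v\in v(0)\,\mathrm{E}_n(R)$, where $v(0)\in\mathrm{Um}_n(R_0)$ is the degree-$0$ part of $v$. Consequently $\mathrm{Um}_n(R_0)/\mathrm{E}_n(R_0)\to\mathrm{Um}_n(R)/\mathrm{E}_n(R)$ is bijective. In particular, $\mathrm{Um}_n(R)=e_1\mathrm{E}_n(R)$ if and only if $\mathrm{Um}_n(R_0)=e_1\mathrm{E}_n(R_0)$.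

The fiber dimension $\dim R/\mathfrak mR$ may depend on $\mathfrak m$. Here is a running example.

**Example (the cone).** Let $R=k[s,u,x,y]/(sx-uy)$ with $s,u$ in degree $0$ and $x,y$ in degree $1$, so $R_0=k[s,u]$. The polynomial $sx-uy$ has degree $1$ in $s$ with coprime coefficients $x$ and $-uy$, so it is irreducible, and $R$ is a domain of dimension $3$. It is not regular at the origin, because $sx-uy$ lies in the square of $(s,u,x,y)$. Over $\mathfrak m=(s,u)$ the fiber is $k[x,y]$, of dimension $2$. Over any other maximal ideal one of $s,u$ is nonzero in the residue field $\kappa$, and the fiber $\kappa[x,y]/(sx-uy)$ has dimension $1$. Condition (1) holds with $n=4$.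

## 3. General position, length $\dim+2$, and the real sphere

We first see what can be done with no grading at all. The unit ideal has height $\infty$.

**Lemma 3.** Let $C$ be a semilocal ring (possibly zero) and $m\ge2$. Then $\mathrm{Um}_m(C)=e_1\mathrm{E}_m(C)$.

*Proof.* The case $C=0$ is trivial. Let $(c_1,\dots,c_m)$ be unimodular. For each maximal ideal $\mathfrak n$ of $C$ choose $x_2,\dots,x_m$ modulo $\mathfrak n$ as follows: all $0$ if $c_1\notin\mathfrak n$; otherwise some $c_i\notin\mathfrak n$ with $i\ge2$, and we put $x_i=1$ and the rest $0$. By the Chinese remainder theorem there are $x_i\in C$ with these residues at all of the finitely many $\mathfrak n$. Then $c_1+\sum_{i\ge2}x_ic_i$ lies in no maximal ideal, so it is a unit. Replace $c_1$ by it; now add a multiple of the first entry to the second to make the second equal to $1$. $\square$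

**Lemma 4 (general position).** Let $S$ be a Noetherian ring, $I\subset S$ an ideal with $\mathrm{ht}\,I\ge j$, and $a,b_1,\dots,b_r\in S$ with $I+(a,b_1,\dots,b_r)=S$. Then there are $c_i\in S$ with
$$\mathrm{ht}\bigl(I+(b_1+c_1a,\dots,b_r+c_ra)\bigr)\ge j+r.$$

*Proof.* Put $I_i=I+(b_1+c_1a,\dots,b_i+c_ia)$. We choose the $c_i$ one at a time so that
$$\text{every prime } Q\supseteq I_i \text{ with } a\notin Q \text{ has height}\ge j+i. \tag{2}$$
For $i=0$ this is the hypothesis on $I$. Suppose (2) holds for $i$. Let $P_1,\dots,P_m$ be the minimal primes of $I_i$ that do not contain $a$. They are pairwise incomparable. Let $X$ be the set of $l$ with $b_{i+1}\notin P_l$ and $Y$ the set of the other $l$. For $l'\in Y$ the ideal $\bigcap_{l\in X}P_l$ is not contained in $P_{l'}$, since otherwise some $P_l\subseteq P_{l'}$ with $l\in X$ (and if $X=\emptyset$ the intersection is $S$). By prime avoidance there is $c\in\bigcap_{l\in X}P_l$ lying in no $P_{l'}$, $l'\in Y$. So $c\in P_l$ if and only if $b_{i+1}\notin P_l$. Exactly one of $b_{i+1}$ and $ca$ lies in $P_l$ (recall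 $a\notin P_l$), so $b_{i+1}+ca\notin P_l$ for every $l$. Put $c_{i+1}=c$.

Let $Q\supseteq I_{i+1}$ be a prime with $a\notin Q$. It contains a minimal prime of $I_i$, which does not contain $a$ and so is some $P_l$. Since $b_{i+1}+ca\in Q\setminus P_l$, we have $Q\supsetneq P_l$, and $\mathrm{ht}\,Q\ge \mathrm{ht}\,P_l+1\ge j+i+1$. This is (2) for $i+1$.

Finally, a prime containing $I_r$ and $a$ would contain $I+(a,b_1,\dots,b_r)=S$. So every prime containing $I_r$ omits $a$, and (2) with $i=r$ gives the claim. $\square$

**Corollary 5 (Bass).** If $A$ is a nonzero Noetherian ring of finite dimension and $n\ge\dim A+2$, then $\mathrm{Um}_n(A)=e_1\mathrm{E}_n(A)$.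

*Proof.* Apply Lemma 4 with $I=0$, $j=0$, $a=v_n$ and $b_i=v_i$ for $i\le n-1$. After adding multiples of $v_n$ to the other entries, $(v_1,\dots,v_{n-1})$ has height $\ge n-1\ge\dim A+1$, so it is the unit ideal. Now add a combination of $v_1,\dots,v_{n-1}$ to $v_n$ to make it $1$. $\square$

At length $n=d+1$ with $d=\dim A$, this argument stops at one precise point: Lemma 4 gives an ideal $J=(v_1,\dots,v_{n-1})$ of height $\ge d$, not $\ge d+1$. It need not contain $1$. For rings without grading nothing can be done about it, and the same example shows that Theorem 1 cannot be improved to length $d$.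

**Proposition 6.** The length $d+1$ in Theorem 1 is optimal for every $d\ge2$. Precisely, let $A=\mathbb R[x_1,\dots,x_d]/(\sum x_i^2-1)$ and $R=A[T]$ with $\deg T=1$. Then $R$ is a regular domain of finite type over a field, $\dim R=d$, $R_0=A$ has dimension $d-1\ge1$, and $\mathrm{Um}_d(R)\neq e_1\mathrm{E}_d(R)$.

*Proof.* If $\sum x_i^2-1$ were a product of two nonconstant polynomials, its top part $\sum x_i^2$ would be a product of two real linear forms; a real linear form in $d\ge2$ variables has a nonzero real zero, but $\sum x_i^2$ has none. So $A$ is a domain, of dimension $d-1$. The partial derivatives $2x_i$ generate the unit ideal of $A$, so $A$ is regular by the Jacobian criterion, and so is $R$.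

Suppose $(x_1,\dots,x_d)=e_1\epsilon$ with $\epsilon\in\mathrm{E}_d(R)$. Put $T=0$ to get $\epsilon\in\mathrm{E}_d(A)$, a product of matrices $e_{ij}(f)$ with $f\in A$. The $f$'s are functions on the sphere $S^{d-1}$. Multiplying all of them by $\lambda\in[0,1]$ gives a homotopy from $\epsilon:S^{d-1}\to\mathrm{SL}_d(\mathbb R)$ to the constant map $I$. Taking first rows, we get a homotopy in $\mathbb R^d\setminus0$ from the inclusion $S^{d-1}\hookrightarrow\mathbb R^d\setminus0$ to a constant map. No such homotopy exists. $\square$

The proof also shows $(x_1,\dots,x_d)\notin e_1\mathrm{E}_d(A)$, where $\dim A=d-1$: at length $\dim+1$, a ring without grading can fail. So the grading has to enter, and it enters through the question of what an ideal $J$ of height $\dim$ must contain if it does not contain $1$.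

## 4. What an ideal of height $\dim S$ contains

In this section and the next, $(A,\mathfrak m,k)$ is a Noetherian local ring and $S=\bigoplus_{i\ge0}S_i$ is a Noetherian graded ring with $S_0=A$. Put $F_r=\bigoplus_{i\le r}S_i$ and $F_{-1}=0$. Since $S$ is a finitely generated algebra over a Noetherian local ring, $\dim S<\infty$.

**Definition (top form).** For $h\in S_r$, an element $v\in S$ *has top form $h$* (in degree $r$) if $v-h\in F_{r-1}$.

In $A[X]$ with $\deg X=1$, having top form $X^r$ means being monic of degree $r$. In $k[s]_{(s)}[X^2,X^3]$ the element $X^4+sX^3+1$ has top form $(X^2)^2$.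

The next lemma says that an ideal of full height, although it may miss $1$, contains elements with any top form we like in all large degrees. For instance, in $S=k[s]_{(s)}[X]$ the ideal $J=(s,X^2+X)$ has height $2=\dim S$. Modulo $J$ everything is congruent to an element of degree $\le1$, and for instance $X^3-X=(X-1)(X^2+X)\in J$ has top form $X^3$.

The hypothesis on the height cannot be replaced by "$S/J$ is Artinian". In the same $S$ the ideal $(1-sX)$ is maximal, with quotient $A[1/s]=k(s)$, but its height is $1$. Every nonzero element of $(1-sX)$ has leading coefficient divisible by $s$, so none has top form $X^r$. The proof must therefore show that full height forces the residue fields of $J$ to lie over $\mathfrak m$.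

**Lemma 7.** Let $J\subset S$ be an ideal with $\mathrm{ht}\,J\ge\dim S$. Then $S/J$ is an $A$-module of finite length. Moreover there is $N\ge1$ such that for every $r\ge N$ and every $h\in S_r$, some $f\in J$ has top form $h$.

*Proof.* If $J=S$, take $N=1$ and $f=h$. Assume $J\ne S$ and put $\delta=\dim S$.

**Step 1. Every prime $q$ minimal over $J$ satisfies $q\cap A=\mathfrak m$, and $S/q$ is a field finite over $k$.** This rules out the behavior of $(1-sX)$. We have $\mathrm{ht}\,q=\delta$. Take a chain of primes of length $\delta$ ending in $q$. Its bottom $p$ is a minimal prime of $S$, since otherwise the chain could be prolonged, and $\mathrm{ht}(q/p)=\delta$. The prime $p$ is homogeneous. So $\bar S=S/p$ is a graded domain, and $A'=\bar S_0$ is a quotient of $A$, hence a local domain. Let $K'=\mathrm{Frac}\,A'$ and $t=\mathrm{trdeg}_{A'}\bar S$, the transcendence degree of $\mathrm{Frac}\,\bar S$ over $K'$.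

We claim $\dim\bar S\ge\dim A'+t$. The ring $\bar S\otimes_{A'}K'$ is a domain, finitely generated over $K'$, of dimension $t$, so all its maximal ideals have height $t$. It is graded with degree-$0$ part $K'$, so $\bar S_+\otimes_{A'} K'$ is one of these maximal ideals. It is the localization of the prime $\bar S_+$ at $A'\setminus0$, a set disjoint from $\bar S_+$. Hence $\mathrm{ht}\,\bar S_+=t$. Since $\bar S/\bar S_+=A'$, a chain of length $t$ below $\bar S_+$ followed by a chain of length $\dim A'$ above it proves the claim.

Now let $p'=(q/p)\cap A'$. The dimension inequality (Matsumura, *Commutative Ring Theory*, Thm. 15.5) for $A'\subset\bar S$ and the prime $q/p$, together with the claim and $\dim\bar S\le\delta$, gives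
$$\dim A'+t\le\delta=\mathrm{ht}(q/p)\le\mathrm{ht}\,p'+t-\mathrm{trdeg}_{\kappa(p')}\kappa(q).$$
Since $\mathrm{ht}\,p'\le\dim A'<\infty$, we get $\mathrm{ht}\,p'=\dim A'$ and $\mathrm{trdeg}_{\kappa(p')}\kappa(q)=0$. As $A'$ is local, $p'$ is its maximal ideal, so $q\cap A=\mathfrak m$ and $\kappa(p')=k$. Thus $S/q$ is a finitely generated $k$-algebra and a domain whose fraction field is algebraic over $k$. So it is a field, generated by finitely many algebraic elements, hence finite over $k$.

**Step 2. Finite length.** By Step 1 all primes minimal over $J$ are maximal, so the Noetherian ring $S/J$ is Artinian. It has a finite filtration by submodules with quotients $S/q$, where each $q$ is a prime containing $J$, hence minimal over $J$. Each $S/q$ is a finite-dimensional $k$-vector space. So $S/J$ has finite length over $A$.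

**Step 3. Top forms.** The images of $F_0\subset F_1\subset\cdots$ in $S/J$ are $A$-submodules with union $S/J$. By finite length the chain becomes stationary, so for some $N\ge1$ the image of $F_{N-1}$ is all of $S/J$. Let $h\in S_r$ with $r\ge N$. Choose $g\in F_{N-1}$ with $g\equiv h$ modulo $J$ and put $f=h-g$. Then $f\in J$ and $f-h=-g\in F_{N-1}\subseteq F_{r-1}$. $\square$

The next lemma explains what top forms buy: enough elements with the right top forms cut $S$ down to a semilocal ring, where Lemma 3 applies.

**Lemma 8.** Let $h_i\in S_{r_i}$, $r_i\ge1$, for $0\le i\le e-1$, with $S/(\mathfrak m,h_0,\dots,h_{e-1})$ finite over $k$, and let $v_i$ have top form $h_i$. Then $S/(v_0,\dots,v_{e-1})$ is a finite $A$-module, hence a semilocal ring (possibly zero).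

*Proof.* Let $B=S/(h_0,\dots,h_{e-1})$, a graded ring. Each $B_r$ is a finitely generated $A$-module, and $B_r/\mathfrak mB_r$ is the degree-$r$ part of $S/(\mathfrak m,h_0,\dots,h_{e-1})$. That ring is finite over $k$, so there is $M\ge1$ with $B_r/\mathfrak mB_r=0$ for $r\ge M$. By Nakayama $B_r=0$ for $r\ge M$. So for $r\ge M$ every $x\in S_r$ can be written $x=\sum h_iy_i$ with $y_i\in S_{r-r_i}$ (zero if $r<r_i$). Then
$$x-\sum v_iy_i=\sum(h_i-v_i)y_i\in F_{r-1}.$$
By induction on $r$, $F_r\subseteq F_{M-1}+(v_0,\dots,v_{e-1})$ for all $r$. Hence $S=F_{M-1}+(v_0,\dots,v_{e-1})$, and $F_{M-1}$ is a finitely generated $A$-module. A ring finite over a local ring is semilocal. $\square$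

## 5. Keeping top forms and heights at the same time: the local case

Let $e=\dim S/\mathfrak mS$. Lemma 8 needs $e$ entries $v_0,\dots,v_{e-1}$ with prescribed top forms. The plan is to create them one by one: given the first $j$, use Lemma 4 to make the ideal $J$ generated by all entries except $v_j$ as high as possible, and add to $v_j$ an element $f\in J$ with the desired top form, supplied by Lemma 7.

For this, Lemma 7 needs $\mathrm{ht}\,J\ge\dim S$. Lemma 4 gives that only if $I_j=(v_0,\dots,v_{j-1})$ already has height $\ge j$. Correct top forms do not ensure this.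

**Example (heights are not automatic).** Let $S=R_{(s,u)}$ for the cone of Section 2, so $A=k[s,u]_{(s,u)}$, $\dim S=3$ and $S/\mathfrak mS=k[x,y]$. The elements $v_0=x$ and $v_1=y$ have top forms $x,y$, and $S/(\mathfrak m,x,y)=k$. But $S/(x,y)=A$ has dimension $2$, so the nonzero prime $(x,y)$ has height only $1$. Now adjoin a variable $z$ of degree $1$, and take a row of length $5$. Then $\dim S[z]=4$ and $e=3$. If the row begins with $x,y$, Lemma 4 applied with $j=2$ to $I_2=(x,y)$, which still has height $1$, only guarantees $\mathrm{ht}\,J\ge1+2=3<4$, and Lemma 7 is out of reach. In this example the repair is easy: $S/(x)=A[y]/(uy)$, so the minimal primes of $(x)$ are $(x,u)$ and $(x,y)$. The element $y+1$ lies in neither and has the same top form $y$, so $\mathrm{ht}(x,y+1)\ge2$.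

So we need $v_j+f$ to avoid the minimal primes $p_i$ of $I_j$ as well. One would add a second correction $g\in J$ to achieve this, but if $g$ is chosen after $f$, nothing bounds the degree of $g$, and $g$ may destroy the top form that $f$ created. The way out is that $g$ depends on $f$ only through a *finite* amount of information: the set of indices $i$ with $v_j+f\in p_i$. So we choose one $g_\Sigma$ for every possible set $\Sigma$ in advance, and only then choose the degree of $f$, larger than all of their degrees.

**Proposition 9.** Let $A,S$ be as above, and let $n\ge\dim S+1$ and $n\ge\dim(S/\mathfrak mS)+2$. Then $\mathrm{Um}_n(S)=e_1\mathrm{E}_n(S)$.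

*Proof.* **Step 1. Choose the target top forms.** The ring $S/\mathfrak mS$ is a finitely generated graded $k$-algebra with degree-$0$ part $k$, of dimension $e\le n-2$. By graded Noether normalization (Bruns–Herzog, Thm. 1.5.17) there are homogeneous $h_0,\dots,h_{e-1}\in S$ of positive degrees with $S/(\mathfrak m,h_0,\dots,h_{e-1})$ finite over $k$. This stays true if each $h_i$ is replaced by a power $h_i^{a_i}$, $a_i\ge1$. Indeed, let $D=S/(\mathfrak m,h_0^{a_0},\dots,h_{e-1}^{a_{e-1}})$. In $D$ the ideal $H=(h_0,\dots,h_{e-1})$ is nilpotent, and each $H^i/H^{i+1}$ is a finitely generated module over $D/H$, which is finite over $k$.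

Let $v=(v_0,\dots,v_{n-1})\in\mathrm{Um}_n(S)$.

**Step 2. The induction claim.** We show, for $0\le j\le e$: after elementary operations on $v$,

- for each $i<j$ the entry $v_i$ has top form $h_i^{a_i}$ for some $a_i\ge1$;
- $I_j=(v_0,\dots,v_{j-1})$ satisfies $\mathrm{ht}\,I_j\ge j$.

For $j=0$ nothing is asked. Assume the claim for some $j<e$, so that $j\le n-3$. Steps 3–5 prove it for $j+1$.

**Step 3. Make the complementary ideal high, so that it contains top forms.** Apply Lemma 4 with $I=I_j$, $a=v_j$, and the $b$'s equal to the $n-1-j$ entries $v_{j+1},\dots,v_{n-1}$. Adding multiples of $v_j$ to these entries, which leaves $v_0,\dots,v_j$ unchanged, we may assume that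
$$J=(v_0,\dots,v_{j-1},v_{j+1},\dots,v_{n-1})$$
has height $\ge j+(n-1-j)=n-1\ge\dim S$. Let $N$ be the number given by Lemma 7 for $J$.

**Step 4. Prepare all possible height corrections in advance.** Let $p_1,\dots,p_m$ be the minimal primes of $I_j$ ($m=0$ if $I_j=S$). They have height $\le j$ by Krull's theorem, and $\mathrm{ht}\,J\ge n-1>j$, so $J\not\subseteq p_i$ for all $i$. They are pairwise incomparable. For $\Sigma\subseteq\{1,\dots,m\}$ and $l\in\Sigma$, the product $J\prod_{i\notin\Sigma}p_i$ is not contained in $p_l$, because none of its factors is. By prime avoidance there is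
$$g_\Sigma\in J\cap\bigcap_{i\notin\Sigma}p_i\quad\text{with } g_\Sigma\notin p_l\ \text{ for all } l\in\Sigma.$$
So $g_\Sigma\in J$, and $g_\Sigma\in p_i$ if and only if $i\notin\Sigma$. There are finitely many $g_\Sigma$.

**Step 5. Install the top form and the height together.** Choose $a_j\ge1$ with $a_j\deg h_j\ge N$ and $a_j\deg h_j$ larger than the degrees of all homogeneous components of $v_j$ and of all the $g_\Sigma$. By Lemma 7 there is $f\in J$ with top form $h_j^{a_j}$. Put
$$\Sigma=\{i:\ v_j+f\in p_i\},\qquad v_j'=v_j+f+g_\Sigma .$$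
If $i\in\Sigma$, then $v_j+f\in p_i$ and $g_\Sigma\notin p_i$. If $i\notin\Sigma$, then $v_j+f\notin p_i$ and $g_\Sigma\in p_i$. In both cases $v_j'\notin p_i$. By the choice of $a_j$, the elements $v_j$ and $g_\Sigma$ have all components in degrees below $a_j\deg h_j$, so $v_j'$ has top form $h_j^{a_j}$. Since $f+g_\Sigma\in J$ is a combination of the entries other than $v_j$, replacing $v_j$ by $v_j'$ is an elementary operation. Every prime containing $I_j+(v_j')$ contains some $p_i$, strictly because $v_j'\notin p_i$, and $\mathrm{ht}\,p_i\ge j$. So $\mathrm{ht}(I_j+(v_j'))\ge j+1$. This is the claim for $j+1$.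

**Step 6. Finish over a semilocal quotient.** Take $j=e$. By Step 1 and Lemma 8, applied to the forms $h_i^{a_i}$, the ring $C=S/(v_0,\dots,v_{e-1})$ is semilocal, possibly zero. The row $(\bar v_e,\dots,\bar v_{n-1})$ is unimodular over $C$ of length $n-e\ge2$. By Lemma 3 an element of $\mathrm{E}_{n-e}(C)$ carries it to $(1,0,\dots,0)$. Lift it, generator by generator, to $\mathrm{E}_{n-e}(S)$ and apply it to $(v_e,\dots,v_{n-1})$. Now $v_e\in1+(v_0,\dots,v_{e-1})$. Adding multiples of $v_0,\dots,v_{e-1}$ to $v_e$ makes $v_e=1$. Hence $v\in e_1\mathrm{E}_n(S)$. $\square$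

Both hypotheses are visible in the proof: $n-1\ge\dim S$ is used in Step 3, and $n-e\ge2$ in Step 6 (it also gives $j\le n-3$ in Step 4). For $S=k[s]_{(s)}[X^2,X^3]$ and $n=3$ we have $e=1$ and $h_0=X^2$: one entry is given a power of $X^2$ as top form, and the other two are treated over a semilocal ring, as in Section 1 with the entry $b$.

## 6. Gluing along $T$: Suslin's local–global principle

Proposition 9 handles each $R_{\mathfrak m}$. It is not enough to know $v\in e_1\mathrm{E}_n(R_{\mathfrak m})$ for all $\mathfrak m$. Over the sphere ring $A$ of Proposition 6, the row $(x_1,\dots,x_d)$ lies in $e_1\mathrm{E}_d(A_{\mathfrak m})$ for every $\mathfrak m$ by Lemma 3, but not in $e_1\mathrm{E}_d(A)$. What glues is not "$v$ is equivalent to $e_1$" but "a family $w(T)$ is equivalent to its starting row $w(0)$". This is the standard principle due to Suslin; here is the proof.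

Write $\varepsilon_i$ for the standard rows and $\mathbf e_i$ for the standard columns. To glue, we must clear denominators in conjugates of elementary matrices without leaving the elementary group. The first lemma supplies elementary matrices given by formulas in which denominators can be cleared.

**Lemma 10.** Let $C$ be a ring, $n\ge3$, $u\in C^n$ a column, $i\ne k$, $b\in C$. Then $I+b\,u(u_k\varepsilon_i-u_i\varepsilon_k)\in\mathrm{E}_n(C)$.

*Proof.* Put $\rho=b(u_k\varepsilon_i-u_i\varepsilon_k)$, $x=u_i\mathbf e_i+u_k\mathbf e_k$, $u''=u-x$. Then $\rho x=b(u_ku_i-u_iu_k)=0$, so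
$$(I+u''\rho)(I+x\rho)=I+u''\rho+x\rho+u''(\rho x)\rho=I+u\rho .$$
The matrix $u''\rho$ has nonzero entries only in rows $l\ne i,k$ and columns $i,k$, so $I+u''\rho$ is a product of matrices $e_{li}(\cdot)$, $e_{lk}(\cdot)$ with $l\ne i,k$. For the second factor use $n\ge3$: choose $l\ne i,k$ and put $P=x\varepsilon_l$, $Q=\mathbf e_l\rho$. Since $\varepsilon_lx=0$, $\rho\,\mathbf e_l=0$ and $\rho x=0$, we have $P^2=Q^2=QP=0$, while $PQ=x\rho$. Hence
$$(I+P)(I+Q)(I-P)(I-Q)=(I+P+Q+PQ)(I-P-Q+PQ)=I+PQ=I+x\rho,$$
because among the products of two terms other than $I$ only $-PQ$ from $P\cdot(-Q)$ survives, so the coefficient of $PQ$ is $1+1-1$. The matrix $P$ is concentrated in column $l$ and rows $i,k$, and $Q$ in row $l$ and columns $i,k$, so $I\pm P$ and $I\pm Q$ are products of elementary matrices. $\square$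

**Lemma 11.** Let $C$ be a ring, $s\in C$, $n\ge3$, and $\theta(Z)\in\mathrm{E}_n(C_s[Z])$ with $\theta(0)=I$. Then there are $N$ and $\theta^*(Z)\in\mathrm{E}_n(C[Z])$ with $\theta^*(0)=I$ whose image over $C_s[Z]$ is $\theta(s^NZ)$.

*Proof.* **Step 1. Write $\theta$ as a product of conjugates that are trivial at $Z=0$.** Let $\theta=\prod_{l=1}^m e_{i_lj_l}(g_l(Z))$ with $g_l=g_l(0)+Zf_l(Z)$, and put $\gamma_l=\prod_{r\le l}e_{i_rj_r}(g_r(0))$, so $\gamma_m=\theta(0)=I$. Since $\gamma_{l}^{-1}\gamma_{l+1}=e_{i_{l+1}j_{l+1}}(g_{l+1}(0))$ and $e_{i_lj_l}(g_l(0))\,e_{i_lj_l}(Zf_l)=e_{i_lj_l}(g_l)$, the product $\prod_l\gamma_l\,e_{i_lj_l}(Zf_l)\,\gamma_l^{-1}$ telescopes to $\theta\gamma_m^{-1}=\theta$. It suffices to treat each factor, for all large $N$; then a common $N$ serves all factors and we multiply the results.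

**Step 2. Split a factor into matrices of the kind in Lemma 10.** A factor $\gamma e_{\mu\nu}(Zf)\gamma^{-1}$ with $\mu\ne\nu$ and $\gamma\in\mathrm{E}_n(C_s)$ equals $I+Zf\,uw$, where $u$ is the $\mu$-th column of $\gamma$ and $w$ the $\nu$-th row of $\gamma^{-1}$. Then $wu=0$, and if $x=(x_1,\dots,x_n)$ is the $\mu$-th row of $\gamma^{-1}$, $\sum x_ku_k=1$. Therefore
$$\sum_{i,k}w_ix_k(u_k\varepsilon_i-u_i\varepsilon_k)=\Bigl(\sum_kx_ku_k\Bigr)w-(wu)\,x=w .$$
The terms with $i=k$ vanish. Since $(u_k\varepsilon_i-u_i\varepsilon_k)u=0$, matrices $I+u\rho$ with $\rho$ a multiple of such a row multiply by adding the $\rho$'s, and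
$$I+Zf\,uw=\prod_{i\ne k}\bigl(I+Zf\,w_ix_k\,u(u_k\varepsilon_i-u_i\varepsilon_k)\bigr).$$

**Step 3. Clear denominators.** Write $u=u'/s^p$ with $u'\in C^n$, $w_ix_k=c_{ik}/s^q$ with $c_{ik}\in C$, and $f=F/s^{q'}$ with $F\in C[Z]$. After $Z\mapsto s^NZ$ with $N\ge2p+q+q'$, the $(i,k)$ factor is the image of
$$I+s^{N-2p-q-q'}Z\,F(s^NZ)\,c_{ik}\,u'(u'_k\varepsilon_i-u'_i\varepsilon_k).$$
By Lemma 10 over the ring $C[Z]$ this matrix lies in $\mathrm{E}_n(C[Z])$, and at $Z=0$ it is $I$. $\square$

**Lemma 12.** Let $B$ be a ring, $n\ge3$, $w(T)\in\mathrm{Um}_n(B[T])$. If $w(T)\in w(0)\mathrm{E}_n(B_M[T])$ for every maximal ideal $M$ of $B$, then $w(T)\in w(0)\mathrm{E}_n(B[T])$.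

*Proof.* **Step 1. Turn the statement into one about an ideal.** Let
$$\mathcal Q=\{s\in B:\ w(T+sZ)\in w(T)\,\mathrm{E}_n(B[T,Z])\}.$$
Clearly $0\in\mathcal Q$. If $s\in\mathcal Q$ and $a\in B$, the substitution $Z\mapsto aZ$ shows $as\in\mathcal Q$. If $s,s'\in\mathcal Q$, substitute $T\mapsto T+s'Z$ in the relation for $s$:
$$w(T+s'Z+sZ)\in w(T+s'Z)\,\mathrm{E}_n(B[T,Z])=w(T)\,\mathrm{E}_n(B[T,Z]).$$
So $\mathcal Q$ is an ideal.

**Step 2. $\mathcal Q$ is contained in no maximal ideal $M$.** The hypothesis at $M$ involves finitely many elements of $B_M$ and finitely many equations, so there are $s\notin M$ and $\epsilon(T)\in\mathrm{E}_n(B_s[T])$ with $w(T)=w(0)\epsilon(T)$ over $B_s[T]$. Putting $T=0$ gives $w(0)\epsilon(0)=w(0)$, so we may replace $\epsilon$ by $\epsilon(0)^{-1}\epsilon$ and assume $\epsilon(0)=I$. Put $\theta(T,Z)=\epsilon(T)^{-1}\epsilon(T+Z)$. Then $\theta(T,0)=I$ and $w(T)\theta(T,Z)=w(0)\epsilon(T+Z)=w(T+Z)$ over $B_s[T,Z]$.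

Apply Lemma 11 with $C=B[T]$: there are $N$ and $\theta^*\in\mathrm{E}_n(B[T,Z])$ with $\theta^*(T,0)=I$ and image $\theta(T,s^NZ)$. The row
$$D(T,Z)=w(T+s^NZ)-w(T)\,\theta^*(T,Z)$$
over $B[T,Z]$ vanishes at $Z=0$ and becomes zero over $B_s[T,Z]$. So $s^kD=0$ for some $k\ge1$. Every monomial of $D$ contains $Z$, so $D(T,s^kZ)=0$, that is, $w(T+s^{N+k}Z)=w(T)\theta^*(T,s^kZ)$. Hence $s^{N+k}\in\mathcal Q\setminus M$.

**Step 3. Conclude.** By Step 2, $\mathcal Q=B$, so $1\in\mathcal Q$ and $w(T+Z)\in w(T)\mathrm{E}_n(B[T,Z])$. Set $T=0$ and rename $Z$ as $T$. $\square$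

## 7. From the rings $R_{\mathfrak m}$ to $R$: proofs of Theorems 2 and 1

The grading provides the family to which Lemma 12 applies. For the row of Section 1 it is $w(T)=(s^2,\,bT^3,\,1-s-aT^2)$, which joins $w(0)=(s^2,0,1-s)$ to $w(1)=v$.

**Proof of Theorem 2.** **Step 1. The family.** Let $\varphi:R\to R[T]$ be the map with $\varphi(a)=aT^i$ for $a\in R_i$. It is a ring homomorphism. Let $v\in\mathrm{Um}_n(R)$ and $w(T)=\varphi(v)\in\mathrm{Um}_n(R[T])$. Then $w(0)=v(0)$ and $w(1)=v$.

**Step 2. The hypothesis of Lemma 12, with $B=R$.** Let $M$ be a maximal ideal of $R$ and choose a maximal ideal $\mathfrak m\supseteq M\cap R_0$ of $R_0$. Elements of $R_0\setminus\mathfrak m$ lie outside $M$, so $R_M$ is a localization of $R_{\mathfrak m}$. The ring $S=R_{\mathfrak m}$ is Noetherian and graded, with $S_0=(R_0)_{\mathfrak m}$ local. Moreover $R_{\mathfrak m}/\mathfrak mR_{\mathfrak m}=R/\mathfrak mR$, because $R/\mathfrak mR$ is an algebra over the field $R_0/\mathfrak m$, in which elements of $R_0\setminus\mathfrak m$ are already invertible. By (1), Proposition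 9 applies to $S$, and $v=e_1\epsilon$ for some $\epsilon\in\mathrm{E}_n(R_{\mathfrak m})$.

Let $\varphi_{\mathfrak m}:R_{\mathfrak m}\to R_{\mathfrak m}[T]$ be defined as $\varphi$ was; it is compatible with $\varphi$ because $\varphi$ fixes degree $0$. It sends $e_{ij}(b)$ to $e_{ij}(\varphi_{\mathfrak m}(b))$, so with $\epsilon(T)=\varphi_{\mathfrak m}(\epsilon)\in\mathrm{E}_n(R_{\mathfrak m}[T])$ we get $w(T)=e_1\epsilon(T)$ over $R_{\mathfrak m}[T]$. In particular $w(0)=e_1\epsilon(0)$, and
$$w(T)=w(0)\,\epsilon(0)^{-1}\epsilon(T)\in w(0)\,\mathrm{E}_n(R_{\mathfrak m}[T]).$$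
Mapping to $R_M[T]$ gives $w(T)\in w(0)\mathrm{E}_n(R_M[T])$.

**Step 3. Glue and specialize.** By Lemma 12, $w(T)\in w(0)\mathrm{E}_n(R[T])$. Setting $T=1$ gives $v\in v(0)\mathrm{E}_n(R)$.

**Step 4. Orbits.** By Step 3 the map $\mathrm{Um}_n(R_0)/\mathrm{E}_n(R_0)\to\mathrm{Um}_n(R)/\mathrm{E}_n(R)$ is surjective. The composite $R_0\to R\to R/R_+=R_0$ is the identity, so the map on orbits has a left inverse and is injective. It sends the class of $e_1$ to the class of $e_1$, which gives the last assertion. $\square$

**Proof of Theorem 1.** Put $n=d+1\ge3$. We check (1). Let $\mathfrak m\subset R_0$ be a maximal ideal. First, $\dim R_{\mathfrak m}\le d=n-1$. Next, $R_0$ is a domain of dimension $\ge1$, so it is not a field and $\mathfrak m\ne0$. Hence $\mathfrak mR$ is a nonzero ideal of the domain $R$, any chain of primes containing it can be prolonged downward by $(0)$, and $\dim R/\mathfrak mR\le d-1=n-2$. Thus Theorem 2 applies.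

It remains to treat rows over $R_0$. Since $R/R_+=R_0$ is a domain, $R_+$ is a prime, and it is nonzero. So $\dim R_0=\dim R/R_+\le d-1$, and $\mathrm{Um}_{d+1}(R_0)=e_1\mathrm{E}_{d+1}(R_0)$ by Corollary 5. By Theorem 2, $\mathrm{Um}_{d+1}(R)=e_1\mathrm{E}_{d+1}(R)$. $\square$

The two nontriviality hypotheses have separate jobs: $\dim R_0\ge1$ makes the fibers $R/\mathfrak mR$ smaller than $R$, and $R_+\ne0$ makes $R_0$ smaller than $R$, so that Bass's theorem covers the starting row. No claim is made here about whether $\dim R_0\ge1$ can be weakened. In particular every row of length $3$ over $k[s,X^2,X^3]$, and every row of length $4$ over $k[s,u,x,y]/(sx-uy)$, can be carried to $e_1$ if its entries generate the ring.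

## 8. Graded rings with several components, stably free modules, and $K_1$

**Proposition 13.** Let $R$ be a Noetherian graded ring with $\dim R=d\ge2$ such that $p\cap R_0$ is not a maximal ideal of $R_0$ for each minimal prime $p$ with $\dim R/p=d$. Then
$$\mathrm{Um}_{d+1}(R)=e_1\mathrm{E}_{d+1}(R)\iff\mathrm{Um}_{d+1}(R_0)=e_1\mathrm{E}_{d+1}(R_0).$$
Both sides hold if, in addition, no such $p$ contains $R_+$.

*Proof.* We check (1) with $n=d+1\ge3$. Clearly $\dim R_{\mathfrak m}+1\le d+1$. Suppose $\dim R/\mathfrak mR=d$ for a maximal ideal $\mathfrak m\subset R_0$. Take a chain of length $d$ of primes containing $\mathfrak mR$, with bottom $p$. Since $\dim R=d$, the prime $p$ is minimal and $\dim R/p=d$. Moreover $p\cap R_0\supseteq\mathfrak m$, so $p\cap R_0=\mathfrak m$, which is excluded. Hence $\dim R/\mathfrak mR\le d-1$, and Theorem 2 gives the equivalence.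

If $\dim R_0=d$, then a chain of length $d$ of primes containing $R_+$ starts, by the same argument, at a minimal prime $p\supseteq R_+$ with $\dim R/p=d$. If no such $p$ exists, $\dim R_0\le d-1$ and Corollary 5 shows that the right-hand side holds. $\square$

For $R=A[T]$ with $\dim A=d-1\ge1$ this recovers Suslin's theorem $\mathrm{Um}_{d+1}(A[T])=e_1\mathrm{E}_{d+1}(A[T])$. Indeed, the minimal primes are $P[T]$ with $P$ minimal in $A$; if $\dim A[T]/P[T]=d$, then $\dim A/P=d-1\ge1$, so $P=P[T]\cap A$ is not maximal, and $T\notin P[T]$.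

**Corollary 14.** Let $R$ be as in Theorem 1.

1. $\mathrm{Um}_n(R)=e_1\mathrm{E}_n(R)$ for all $n\ge d+1$.
2. Every stably free $R$-module of rank $\ge d$ is free.
3. $\mathrm{GL}_d(R)\to K_1(R)$ is surjective.

*Proof.* Part 1 is Theorem 1 for $n=d+1$ and Corollary 5 for $n\ge d+2$.

For part 2, let $P\oplus R^m\cong R^{m+r}$ with $r\ge d$ and $m\ge1$. Put $Q=P\oplus R^{m-1}$, so $Q\oplus R\cong R^{m+r}$. Projecting to the summand $R$ gives a surjection $R^{m+r}\to R$ with kernel isomorphic to $Q$. On columns it has the form $c\mapsto vc$ for a row $v$, which is unimodular of length $m+r\ge d+1$. By part 1, $v=e_1\epsilon$ with $\epsilon$ invertible, so $\ker v=\epsilon^{-1}\ker e_1$ is free of rank $m+r-1$. Thus $P\oplus R^{m-1}\cong R^{m-1+r}$. Repeat until $m=0$.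

For part 3, it is enough to show that for $n\ge d+1$ the class in $K_1(R)$ of any $\alpha\in\mathrm{GL}_n(R)$ comes from $\mathrm{GL}_{n-1}(R)$. The row $e_1\alpha$ is unimodular, so $e_1\alpha=e_1\epsilon$ with $\epsilon\in\mathrm{E}_n(R)$, and $\alpha\epsilon^{-1}$ has first row $e_1$. Hence for some column $c$ and some $\beta\in\mathrm{GL}_{n-1}(R)$
$$\alpha\epsilon^{-1}=\begin{pmatrix}1&0\\c&\beta\end{pmatrix}=\begin{pmatrix}1&0\\0&\beta\end{pmatrix}\begin{pmatrix}1&0\\\beta^{-1}c&I\end{pmatrix}.$$
The last matrix is in $\mathrm{E}_n(R)$, so $\alpha$ and $\beta$ have the same class in $K_1(R)$. $\square$
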